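# The Hua subgroup of a boundary-Moufang tree is not virtually cyclic

## 1. Root groups on a tree when the group is a $p$-adic Lie group

Fix two ends of a tree and the line between them. A group that acts on the tree with a lot of symmetry at infinity will contain elements that push along this line. Must it also contain infinitely many elements that fix the line pointwise and only move the branches hanging off it? We start with groups that happen to be $p$-adic Lie groups, where a short argument with Lie algebras answers the question. Then we ask what survives without a Lie algebra.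

### 1.1 Definitions and the question

Let $T$ be a locally finite tree without vertices of valency one, and let $\partial T$ be its set of ends, which we assume to be infinite. For distinct ends $\xi,\eta$ write $(\xi,\eta)$ for the line joining them; for a vertex $x$ write $[x,\xi)$ for the ray from $x$ to $\xi$. The *direction* of $\xi$ at $x$ is the neighbor of $x$ on $[x,\xi)$. The group $\mathrm{Aut}(T)$ carries the compact-open topology: two automorphisms are close if they agree on a large finite set of vertices. It is totally disconnected, locally compact and second countable, and vertex stabilizers are compact and open.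

**Definition 1.1.** A closed subgroup $G\le\mathrm{Aut}(T)$ is *boundary-Moufang* if for every $\xi\in\partial T$ there is a closed subgroup $U_\xi\le G$, the *root group*, such that

- $U_\xi$ fixes $\xi$ and acts sharply transitively on $\partial T\setminus\{\xi\}$;
- $gU_\xi g^{-1}=U_{g\xi}$ for all $g\in G$ and $\xi\in\partial T$.

The *little projective group* is $G^+=\langle U_\xi:\xi\in\partial T\rangle$. Fix two distinct ends $0,\infty$ and put $\ell=(0,\infty)$. The *Hua subgroup* is $H=G^+_{0,\infty}$, and $H_c$ is the subgroup of $H$ fixing $\ell$ pointwise.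

Two immediate consequences are used all the time. Sharp transitivity says that
$$\text{a nontrivial element of } U_\xi \text{ fixes no end other than } \xi. \tag{1.1}$$
Moreover $G^+$ is 2-transitive on $\partial T$: given $\xi,\xi'$ choose a third end $\zeta$, so that some element of $U_\zeta$ maps $\xi$ to $\xi'$; then use $U_{\xi'}$ to adjust a second end.

We take the following fact as given; it is stated as known in the source of the problem, P.-E. Caprace and T. De Medts, "Trees, contraction groups, and Moufang sets", arXiv:1201.3734 (2012). Under the above hypotheses $H=H_c\rtimes\langle t\rangle$, where $t$ acts on $\ell$ as a nontrivial translation. The question is whether $H_c$ is always infinite. Equivalently, is $H$ never virtually cyclic? If $H_c$ is finite, then $\langle t\rangle$ has finite index in $H$. If $H_c$ is infinite and $H$ were virtually cyclic, the infinite subgroup $H_c$ would have finite index, but $H/H_c\cong\mathbb Z$.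

**Example 1.2.** Let $G=PSL_2(\mathbb Q_p)$ act on its $(p+1)$-regular tree, with $\partial T=\mathbb P^1(\mathbb Q_p)$. Take $U_\infty=\{x\mapsto x+b\}$; it is normalized by the stabilizer $\{x\mapsto a^2x+b\}$ of $\infty$, so its conjugates are well-defined root groups, and $G=G^+$ because $SL_2(\mathbb Q_p)$ is generated by elementary matrices. Here $H=\{x\mapsto a^2x\}$, we may take $t:x\mapsto p^2x$, and $H_c=\{x\mapsto a^2x: a\in\mathbb Z_p^\times\}$, because $\mathrm{diag}(a,a^{-1})$ with $a\in\mathbb Z_p^\times$ preserves all lattices $\mathbb Z_pe_1+p^k\mathbb Z_pe_2$, which are the vertices of $\ell$. So $H_c$ is infinite. Note $t(x\mapsto x+b)t^{-1}=(x\mapsto x+p^2b)$: conjugation by $t$ shrinks $U_\infty$. Replacing $\mathbb Q_p$ by $\mathbb F_q((s))$ gives a second example, with $H_c$ the squares of units of $\mathbb F_q[[s]]$; now the root groups have exponent $p$.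

### 1.2 Contraction, and what finiteness of $H_c$ implies

Replacing $t$ by $t^{-1}$ if necessary, assume that $t$ translates towards $0$. Number the vertices of $\ell$ as $w_j$ ($j\in\mathbb Z$) with $w_j\to\infty$ as $j\to+\infty$ and $tw_j=w_{j-\tau}$, $\tau\ge1$.

For every $\xi$ and every $\eta\ne\xi$ the orbit map $U_\xi\to\partial T\setminus\{\xi\}$, $u\mapsto u\eta$, is a homeomorphism: it is a continuous bijection, and by Baire's theorem a transitive action of a second countable locally compact group on a locally compact Hausdorff space has open orbit maps.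

**Lemma 1.3 (contraction).** For every compact $C\subseteq U_\infty$ we have $t^nct^{-n}\to1$ uniformly in $c\in C$. Likewise $t^{-n}ct^n\to1$ uniformly on compact subsets of $U_0$.

*Proof.* Let $o:U_\infty\to\partial T\setminus\{\infty\}$, $o(u)=u0$. As $t$ fixes $0$, $o(tut^{-1})=t\,o(u)$. Let $\Omega_j$ be the set of ends $\eta\neq\infty$ with $w_j\in(\eta,\infty)$. These sets are open and increase with $j$, their union is $\partial T\setminus\{\infty\}$, they form a base of neighborhoods of $0$ as $j\to-\infty$, and $t\Omega_j=\Omega_{j-\tau}$. The compact set $o(C)$ lies in some $\Omega_j$, so $t^no(C)\subseteq\Omega_{j-n\tau}$. Apply the homeomorphism $o^{-1}$. For $U_0$ exchange the roles of $0$ and $\infty$, and of $t$ and $t^{-1}$. $\square$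

**Lemma 1.4.** Suppose $H_c$ is finite. Then $H$ is discrete and $G^+$ is closed in $\mathrm{Aut}(T)$. If moreover $G=G^+$, then $G_{0,\infty}=H$, $G_\infty=U_\infty\rtimes H$, and a neighborhood of $1$ in $G$ is contained in $U_0U_\infty$.

*Proof.* Elements of $H$ act on $\ell$ by translations, so those fixing a vertex of $\ell$ form $H_c$. Thus the finite group $H_c$ is open in $H$; so $H$ is discrete, and hence closed.

Let $g_n\to g$ with $g_n\in G^+$. By 2-transitivity of $G^+$ we may multiply by an element of $G^+$ and assume that $g$ fixes $0$ and $\infty$. Since $g_n0\to0$, the orbit homeomorphism for $U_\infty$ gives (for large $n$) elements $u_n\in U_\infty$, $u_n\to1$, with $u_ng_n0=0$. Then $u_ng_n\infty\ne0$ and $u_ng_n\infty\to\infty$, so there are $v_n\in U_0$, $v_n\to1$, with $v_nu_ng_n\infty=\infty$. Now $v_nu_ng_n\in H$ converges to $g$, and $H$ is closed, so $g\in H\le G^+$.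

Let $G=G^+$. Then $G_{0,\infty}=H$ by definition, and $G_\infty=U_\infty\rtimes H$ because $U_\infty$ is normal in $G_\infty$ and sharply transitive on the other ends. For $g$ near $1$ we have $g\infty\ne0$; let $a(g)\in U_0$ be the element with $a(g)\infty=g\infty$. Then $a(g)^{-1}g\in G_\infty$; let $b(g)\in U_\infty$ be the element with $b(g)0=a(g)^{-1}g0$. Both depend continuously on $g$, with value $1$ at $g=1$. So $h(g)=b(g)^{-1}a(g)^{-1}g\in H$ depends continuously on $g$, and $h(1)=1$. As $H$ is discrete, $h(g)=1$ for $g$ near $1$, that is, $g=a(g)b(g)$. $\square$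

**Lemma 1.5 (commutation).** If $g\in G$ commutes with a nontrivial $u\in U_\xi$, then $g\xi=\xi$.

*Proof.* $u=gug^{-1}$ fixes $g\xi$; use (1.1). $\square$

### 1.3 Facts about $p$-adic Lie groups

From Dixon–du Sautoy–Mann–Segal, *Analytic pro-$p$ groups* (below [DDMS]), we use:

- A pro-$p$ group is $p$-adic analytic if and only if it has finite rank, if and only if it is a product of finitely many procyclic subgroups.
- If $D$ is a $p$-adic Lie group with Lie algebra $\mathfrak d$, there are arbitrarily small $\mathbb Z_p$-lattices $\Lambda\subset\mathfrak d$ such that $\exp$ is a homeomorphism of $\Lambda$ onto an open subgroup of $D$; each continuous homomorphism $\mathbb Z_p\to\exp\Lambda$ is $z\mapsto\exp(zX)$ with a unique $X\in\Lambda$; and $\exp X,\exp Y$ commute if $X,Y\in\Lambda$ and $[X,Y]=0$.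

For $D=\mathbb Q_p$ one has $\mathfrak d=\mathbb Q_p$, $\exp=\mathrm{id}$ and $\Lambda=p^k\mathbb Z_p$. Closed subgroups of $p$-adic Lie groups are $p$-adic Lie groups, and continuous homomorphisms are analytic.

**Lemma 1.6.** Let $\mathfrak s$ be a finite-dimensional Lie algebra over $\mathbb Q_p$ with an automorphism $\theta$, and let $\mathfrak s=\mathfrak a\oplus\mathfrak b$ with $\theta$-invariant subspaces such that the eigenvalues of $\theta$ satisfy $|\lambda|>1$ on $\mathfrak a$ and $|\lambda|<1$ on $\mathfrak b$. Then $\mathfrak s$ is nilpotent.

*Proof.* The case $\dim\mathfrak a=\dim\mathfrak b=1$ can be done by hand: if $\theta X=\lambda X$ and $\theta Y=\mu Y$ span, then $\theta[X,Y]=\lambda\mu[X,Y]$; were $[X,Y]\ne0$, then $\lambda\mu\in\{\lambda,\mu\}$ and $\lambda=1$ or $\mu=1$, which is excluded. So $\mathfrak s$ is abelian.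

In general extend scalars to $\overline{\mathbb Q_p}$. The identity $(\theta-\lambda\mu)[X,Y]=[(\theta-\lambda)X,\theta Y]+[\lambda X,(\theta-\mu)Y]$, iterated, shows that the generalized eigenspaces satisfy $[\mathfrak s_\lambda,\mathfrak s_\mu]\subseteq\mathfrak s_{\lambda\mu}$. Grouping the $\mathfrak s_\lambda$ by the value of $\log|\lambda|$ gives an $\mathbb R$-grading with finite support whose component in degree $0$ is zero. A nonzero homogeneous $X$ has degree $\alpha\neq0$, and $\mathrm{ad}X$ shifts degrees by $\alpha$, so $X$ is ad-nilpotent. The homogeneous elements span and are closed under brackets. Jacobson's theorem (a finite-dimensional Lie algebra spanned by a subset that is closed under brackets and consists of ad-nilpotent elements is nilpotent) finishes the proof. $\square$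

**Lemma 1.7.** Let $D$ be a $p$-adic Lie group and $\sigma$ a topological automorphism with $\sigma^n\to1$ uniformly on compact sets. Then all eigenvalues of $d\sigma$ on $\mathfrak d$ satisfy $|\lambda|<1$.

*Proof.* Choose $\Lambda$ as above, compact with $\exp\Lambda$ open. As $\exp(p\Lambda)$ is a neighborhood of $1$, there is $N\ge1$ with $\sigma^N(\exp\Lambda)\subseteq\exp(p\Lambda)$. For $X\in\Lambda$ the map $z\mapsto\sigma^N(\exp(zX))$ is a continuous homomorphism $\mathbb Z_p\to\exp\Lambda$, so it equals $z\mapsto\exp(zY)$ with $Y\in\Lambda$, and small $z$ show $Y=(d\sigma)^NX$. At $z=1$ we get $\exp Y\in\exp(p\Lambda)$, so $Y\in p\Lambda$. Hence $(d\sigma)^N\Lambda\subseteq p\Lambda$, so the eigenvalues of $(d\sigma)^N$ are $p$ times integral elements. $\square$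

**Lemma 1.8.** Let $\Pi$ be a $p$-adic Lie group and $A,B$ closed, second countable subgroups with $A\cap B=1$ such that $AB$ contains a neighborhood of $1$. Then $\mathfrak s=\mathfrak a\oplus\mathfrak b$ for the Lie algebras.

*Proof.* If $X\in\mathfrak a\cap\mathfrak b$, then $\exp(zX)\in A\cap B=1$ for small $z\in\mathbb Z_p$, so $X=0$. Put $d=\dim\mathfrak a+\dim\mathfrak b$, $e=\dim\mathfrak s$, and suppose $d<e$. Cover $A\times B$ by countably many compact open sets, each identified with $\mathbb Z_p^d$ by a chart, on each of which the multiplication map, written in a chart of $\Pi$ with values in $\mathbb Q_p^e$, is Lipschitz with some constant $p^c$ (analytic maps are locally Lipschitz). Such a piece splits into $p^{nd}$ balls of radius $p^{-n}$, so its image is covered by $p^{nd}$ balls of radius $p^{c-n}$, of total measure at most $p^{nd+(c-n)e}\to0$. So the image of each piece is compact and contains no open set. By Baire's theorem the countable union $AB$ of these images has empty interior, a contradiction. $\square$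

### 1.4 The Lie case

**Proposition 1.9.** Let $G\le\mathrm{Aut}(T)$ be boundary-Moufang, and suppose that $G$ is a $p$-adic Lie group for some prime $p$. Then $H_c$ is infinite.

*Proof.* Suppose $H_c$ is finite. By Lemma 1.4, $G^+$ is closed in $G$, so it is a $p$-adic Lie group, with the same root groups and the same $H$; we may assume $G=G^+$. For $1\neq u\in U_\infty$ the elements $t^nut^{-n}\ne1$ tend to $1$, so $U_\infty$ is not discrete; likewise $U_0$. As $U_0\cap U_\infty=1$ by (1.1), Lemmas 1.4 and 1.8 give $\mathfrak g=\mathfrak u_0\oplus\mathfrak u_\infty$. The automorphism $\theta=\mathrm{Ad}(t)$ preserves both summands. By Lemmas 1.3 and 1.7 its eigenvalues satisfy $|\lambda|<1$ on $\mathfrak u_\infty$, and those of $\theta^{-1}$ satisfy $|\lambda|<1$ on $\mathfrak u_0$. By Lemma 1.6 $\mathfrak g$ is nilpotent. It is nonzero, so it has a central element $X\ne0$. For large $k$, $c_k=\exp(p^kX)$ is nontrivial and centralizes an open subgroup $\exp\Lambda$, which contains nontrivial elements of $U_0$ and of $U_\infty$. By Lemma 1.5 $c_k$ fixes $0$ and $\infty$, so $c_k\in H$. But $c_k\to1$ and $H$ is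 discrete, so $c_k=1$ for large $k$, a contradiction. $\square$

In Example 1.2 one has $\mathfrak{sl}_2=\mathfrak u_0\oplus\mathfrak h\oplus\mathfrak u_\infty$: a finite $H_c$ leaves no room for $\mathfrak h$, and then the Lie algebra collapses.

### 1.5 What changes without a Lie algebra

The proof turned finiteness of $H_c$ into a product decomposition of a small open subgroup, and then produced a central element there. The first part is general. The second is not. Suppose the root groups have exponent $p$, like the additive group of $\mathbb F_q((s))$. We still get small compact open groups $Q=AB$ with $A\le U_0$ and $B\le U_\infty$ (Section 2), and the sensible attempt is to look for a nontrivial central element of $Q$; by Lemma 1.5 it would finish the proof. If $A$ and $B$ are pro-$p$, one would like to use that finite $p$-groups have nontrivial center. But this fails for infinite pro-$p$ groups: if $p$ is odd, the kernel of $SL_2(\mathbb F_p[[s]])\to SL_2(\mathbb F_p)$ contains $1+sE_{12}$ and $1+sE_{21}$, so a central element commutes with $E_{12}$ and $E_{21}$, hence is a scalar $\lambda$ with $\lambda^2=1$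 and $\lambda\equiv1$ modulo $s$, that is, $\lambda=1$. So no center comes for free, and this is where the Lie argument stops.

What we can still get is a central element $z$ in a Sylow subgroup of the root group. The plan is to make $z$ visible at one vertex $w$, as a nontrivial permutation of the neighbors of $w$, and to study the finite permutation group that $G_w$ induces there. If $H_c=1$, this finite group is 2-transitive and turns out to have point stabilizers of odd order, and there are only two families of such groups. One is excluded by a counting argument that uses $z$, the other by quadratic reciprocity. Here are the statements.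

**Theorem A.** Let $T$ be a locally finite tree without vertices of valency one, $\partial T$ infinite, and let $G\le\mathrm{Aut}(T)$ be closed and boundary-Moufang. Then $H_c$ is infinite; equivalently, $H$ is not virtually cyclic.

**Theorem B.** Let $T$ be as above and let $G\le\mathrm{Aut}(T)$ be any closed subgroup acting 2-transitively on $\partial T$. Then the pointwise stabilizer in $G$ of every line of $T$ is infinite (hence uncountable), and stabilizers of two distinct ends are never virtually cyclic.

Theorem B is not used for Theorem A; it is deduced from it in Section 9.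

## 2. Compact pieces of a minimal counterexample

### 2.1 Profinite groups

The order of a profinite group $K$ is the least common multiple of the $|K/L|$, $L$ open normal, as a supernatural number (a formal product $\prod p^{n_p}$ with $0\le n_p\le\infty$); indices of closed subgroups are defined similarly and are multiplicative along chains. For example $|\mathbb Z_p|=p^\infty$. We write $n_p$ for the $p$-part of $n$. A *Sylow pro-$p$ subgroup* is a pro-$p$ subgroup of index prime to $p$; that of $\prod_p\mathbb Z_p$ is the factor $\mathbb Z_p$. A group is pro-odd if its order is odd, and pro-$p'$ if its order is prime to $p$. Pro-$p$ subgroups are understood to be closed.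

- (P1) If $M\le K$ is closed and normalized by $K$, the groups $M\cap L$ ($L$ open normal in $K$) form a base of $K$-invariant open subgroups of $M$.
- (P2) Every pro-$p$ subgroup lies in a Sylow pro-$p$ subgroup, and these are conjugate. If $P$ is Sylow in $K$ and $N\trianglelefteq K$ is closed, then $P\cap N$ is Sylow in $N$, $PN/N$ is Sylow in $K/N$, and $K=N\cdot N_K(P\cap N)$. The last claim is the Frattini argument: for $k\in K$, $k(P\cap N)k^{-1}$ is Sylow in $N$, hence $N$-conjugate to $P\cap N$.
- (P3) If $1\in Z\subseteq K$ is closed and its image in every $K/L$ ($L$ open normal) is a $p$-subgroup, then $Z$ is a pro-$p$ subgroup. For $z,z'\in Z$ we have $zz'^{-1}\in\bigcap_LZL=Z$.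
- (P4) If a decreasing family of compact sets has its intersection inside an open set, some member lies in this open set.

If $K=AB$ with closed subgroups, then every finite quotient has order $|\bar K|=|\bar A||\bar B|/|\bar A\cap\bar B|$; in particular $|K|$ divides $|A||B|$. We also use that an inverse limit of nonempty finite sets is nonempty.

### 2.2 Valencies and the choice of the counterexample

If a ray eventually had only vertices of valency 2, its end would be isolated in $\partial T$. By transitivity $\partial T$ would be discrete; being compact it would be finite, a contradiction. So every ray contains infinitely many vertices of valency $\ge3$, and we may suppress all vertices of valency 2. This does not change $\partial T$; $\mathrm{Aut}(T)$ embeds, as a topological group, as the closed group of automorphisms of the new tree that preserve edge lengths; and $H$ and $H_c$ do not change.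

Suppose Theorem A fails for some pair. By the preceding paragraph and Lemma 1.4 we may suppress vertices of valency 2 and replace $G$ by $G^+$. Call $(T,G)$ a *counterexample* if all valencies are $\ge3$, $\partial T$ is infinite, $G=G^+$ is closed and boundary-Moufang, and $H_c$ is finite. From here until the end of Section 8, fix a counterexample with $|H_c|$ minimal. Write $U=U_\infty$. By Lemma 1.4, $G_{0,\infty}=H$ and $G_\infty=U\rtimes H$, and $H_c$ is the pointwise stabilizer of $\ell$ in $G$.

### 2.3 The action of root groups on vertices

For a vertex $v$ let $E(v)$ be its set of neighbors, $q_v=|E(v)|-1\ge2$, and let $G_v^{(1)}$ be the kernel of the action of $G_v$ on $E(v)$.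

The *Busemann homomorphism* $\beta:\mathrm{Aut}(T)_\infty\to\mathbb Z$ is defined as follows: if $y_0,y_1,\dots$ is a ray to $\infty$, then $gy_i=y_{i+\beta(g)}$ for all large $i$. It does not depend on the ray. An element of $\mathrm{Aut}(T)_\infty$ has $\beta=0$ if and only if it fixes a vertex, and then it fixes a ray to $\infty$ pointwise; if $\beta(g)\ne0$, then $g$ is hyperbolic and its axis has $\infty$ as one end. In Example 1.2, $\beta(x\mapsto a^2x+b)=-2v_p(a)$.

For $u\in U$ we have $\beta(u)=\beta(t^nut^{-n})=0$, since $t^nut^{-n}$ fixes a given vertex for large $n$. Consequently, for any line $\lambda$ ending at $\infty$, $u$ fixes $\lambda\cap u\lambda$ pointwise and no other vertex of $\lambda$: if $x=ux'$ with $x,x'\in\lambda$, then $u$ maps $[x',\infty)$ to $[x,\infty)$, so $\beta(u)=0$ forces $x=x'$. The intersection $\lambda\cap u\lambda$ contains a ray to $\infty$. By conjugacy the analogous statements hold for all ends. Let $U_{\xi,w}$ be the stabilizer of $w$ in $U_\xi$. It is compact, open in $U_\xi$, and fixes $[w,\xi)$ pointwise.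

**Lemma 2.1.**

- (a) $U_{\xi,w}$ acts simply transitively on $\{\eta:w\in(\xi,\eta)\}$, hence transitively on the $q_w$ neighbors of $w$ not towards $\xi$. If $y$ is such a neighbor, then $|U_{\xi,w}:U_{\xi,y}|=q_w$. If $w\in(\xi,\eta)$, then $|U_{\xi,w}|=\prod_{x\in[w,\eta)}q_x$.
- (b) $G_w$ is transitive on ordered pairs $(\xi,\eta)$ of ends with $w\in(\xi,\eta)$, hence 2-transitive on $E(w)$; for $w\in(\xi,\eta)$ some $m\in G_w$ swaps $\xi$ and $\eta$.
- (c) $q$ takes at most two values, each occurring infinitely often on every ray. A prime divides $|U_{\xi,w}|$ if and only if it divides some $q_v$; we then say that it *divides $|U|$*.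
- (d) A nontrivial element of $U_\xi$ fixes no end other than $\xi$.
- (e) Let $x\ne y$ lie on $(\xi,\eta)$ in the order $\xi,x,y,\eta$, and let $H_{\xi\eta}$ be the pointwise stabilizer of $(\xi,\eta)$ in $G$. Then $G_{x,y}=U_{\xi,y}H_{\xi\eta}U_{\eta,x}$ with unique decompositions.

*Proof.* (a) Elements of $U_{\xi,w}$ preserve the set. If $w$ lies on $\lambda=(\xi,\eta)$ and on $(\xi,\eta')$, the element $u\in U_\xi$ with $u\eta=\eta'$ satisfies $w\in\lambda\cap u\lambda$, so $u$ fixes $w$. Every neighbor of $w$ not towards $\xi$ lies on a ray from $w$ to some such $\eta$. The group $U_{\xi,y}$ fixes $[y,\xi)\ni w$, so it is the stabilizer of $y$ in $U_{\xi,w}$, of index $q_w$. The groups $U_{\xi,x}$ for $x$ running along $[w,\eta)$ decrease to a group fixing $\xi$ and $\eta$, which is trivial; so $|U_{\xi,w}|$ is the product of the indices.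

(b) Given ends $\xi,\xi'$ choose an end $\zeta$ whose direction at $w$ differs from those of $\xi$ and $\xi'$ (the valency is $\ge3$). By (a) some element of $U_{\zeta,w}$ maps $\xi$ to $\xi'$. Then $U_{\xi',w}$ moves the second end as required. The rest follows by choosing ends with prescribed directions, and by applying the transitivity to $(\xi,\eta)$ and $(\eta,\xi)$.

(c) By (b) all neighbors of a vertex are conjugate, so vertices at distance 2 are conjugate and $q$ depends only on the parity class. The last statement follows from (a).

(d) This is (1.1).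

(e) The groups on the right fix $x$ and $y$. Let $g\in G_{x,y}$. The direction of $\eta$ at $y$ is not towards $x$, so neither is that of $g\eta$; hence $y\in(\xi,g\eta)$, and by (a) $a\eta=g\eta$ for some $a\in U_{\xi,y}$. Then $g'=a^{-1}g$ fixes $x,y,\eta$. The direction of $g'^{-1}\xi$ at $x$ is not towards $y$, so $x\in(\eta,g'^{-1}\xi)$, and $b^{-1}\xi=g'^{-1}\xi$ for some $b\in U_{\eta,x}$. Now $g'b^{-1}$ fixes $\xi$, $\eta$ and $x$, so it lies in $H_{\xi\eta}$ and $g=a(g'b^{-1})b$. Uniqueness: $g\eta=a\eta$ determines $a$, and $g^{-1}\xi=b^{-1}\xi$ determines $b$, by (d). $\square$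

### 2.4 The groups $Q=AB$

Choose a compact open subgroup $O$ of $G$ normalized by $H_c$ with $O\cap H_c=1$ (intersect the finitely many $H_c$-conjugates of a small one). Let $x,y\in\ell$ be in the order $0,x,y,\infty$. As $x\to0$ and $y\to\infty$, the compact groups $G_{x,y}$ decrease to $H_c$, and $U_{0,y}$ and $U_{\infty,x}$ decrease to $1$. By (P4), for $x,y$ far enough out,
$$G_{x,y}\subseteq OH_c,\qquad A:=U_{0,y}\subseteq O,\qquad B:=U_{\infty,x}\subseteq O. \tag{2.1}$$
Call such a pair *good*, and put $Q=G_{x,y}\cap O$. Since $H_c\le G_{x,y}\subseteq OH_c$ and $H_c$ normalizes $O$, $Q$ is normal in $G_{x,y}=Q\rtimes H_c$. If $g=ahb\in Q$ is decomposed as in Lemma 2.1(e), then $a,b\in Q$, so $h\in O\cap H_c=1$. Hence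
$$Q=AB,\qquad A\cap B=1. \tag{2.2}$$
Pairs further out than a good pair are good with the same $O$. Also $(tx,ty)$ is good with $tOt^{-1}$ in place of $O$, because $t$ normalizes $H_c$.

**Lemma 2.2.** Let $(x,y)$ be good. If $1\ne c\in Q$, then $c$ does not centralize both a nontrivial element of $A$ and a nontrivial element of $B$. In particular $Z(Q)=1$.

*Proof.* Otherwise $c$ fixes $0$ and $\infty$ by Lemma 1.5, and it fixes $x$, so $c\in H_c\cap O=1$. By Lemma 2.1(a) $A$ and $B$ are nontrivial, which gives the last statement. $\square$

## 3. A central element of a Sylow subgroup, seen at one vertex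

A *contraction group* is a totally disconnected locally compact group $U$ with a contractive automorphism $\alpha$, meaning $\alpha^n(u)\to1$ for all $u$. Examples are $\mathbb Q_p$ with multiplication by $p$, and $\mathbb F_q((s))$ with multiplication by $s$. By Lemma 1.3, $U=U_\infty$ with conjugation by $t$ is another. We use two theorems.

- [GW1] (Glöckner–Willis, J. reine angew. Math. 643 (2010)) If $U$ is a contraction group, then the torsion elements and the divisible elements form closed characteristic subgroups, $U=\mathrm{tor}(U)\times\mathrm{div}(U)$, $\mathrm{tor}(U)$ has finite exponent, and $\mathrm{div}(U)$ is a direct product of finitely many $p$-adic Lie groups $D_p$ (distinct primes $p$), each stable under the contraction. We put $D_p=1$ for all other primes.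
- [GW2] (Glöckner–Willis, J. reine angew. Math. 781 (2021)) Locally pro-$p$ contraction groups are nilpotent.

Put $W_j=U_{\infty,w_j}$. These compact open subgroups increase with $j$, have union $U$ and intersection $1$, and $tW_jt^{-1}=W_{j-\tau}$. Let $p$ be a prime dividing $|U|$.

**Step 1.** *This step builds a Sylow-type subgroup $S$ of the noncompact group $U$ that is itself a contraction group, so that* [GW2] *applies.* Let $S^0$ be a Sylow pro-$p$ subgroup of $W_0$ and $S^1\supseteq S^0$ one of $W_\tau$. Since $t^{-1}S^0t$ is Sylow in $t^{-1}W_0t=W_\tau$, we have $S^1=vt^{-1}S^0tv^{-1}$ with $v\in W_\tau$. Put $s=tv^{-1}$. Then $s^{-1}S^0s=S^1\supseteq S^0$. Moreover $s^{-n}W_0s^n=W_{n\tau}$ for $n\ge0$: inductively $s^{-1}W_{n\tau}s=vW_{(n+1)\tau}v^{-1}=W_{(n+1)\tau}$, as $v\in W_\tau\le W_{(n+1)\tau}$.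

The element $s$ contracts $U$. Indeed $\beta(s)=\beta(t)\ne0$, so $s$ is hyperbolic and fixes a second end, which we write as $u0$ with $u\in U$. Then $t^{-1}u^{-1}su$ fixes $0$ and $\infty$, so it lies in $H$; it lies in $U$ as well, since $s\in tU$ and $U\trianglelefteq G_\infty$. As $U\cap H=1$, $s=utu^{-1}$, and $s^nxs^{-n}=u\,t^n(u^{-1}xu)t^{-n}u^{-1}\to1$ for $x\in U$.

Put $S=\bigcup_{n\ge0}s^{-n}S^0s^n$. This union is increasing, and $s^{-n}S^0s^n$ is Sylow in $W_{n\tau}$. For $m\ge n\ge0$ the group $s^{-m}S^0s^m\cap W_{n\tau}$ is a pro-$p$ subgroup of $W_{n\tau}$ containing the Sylow subgroup $s^{-n}S^0s^n$, so they are equal, and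
$$S\cap W_{n\tau}=s^{-n}S^0s^n\qquad(n\ge0). \tag{3.1}$$
So $S$ is a subgroup with closed intersection with the open subgroup $W_0$; hence $S$ is closed. Also $sSs^{-1}=S$, and $S\ne1$ since $p$ divides $|W_0|$ by Lemma 2.1(c). So $S$ is a locally pro-$p$ contraction group, and by [GW2]
$$S \text{ is nilpotent.} \tag{3.2}$$
Every pro-$p$ subgroup of any $W_{n\tau}$, $n\ge0$, is conjugate into $S$, hence nilpotent. Every nontrivial closed $s$-invariant subgroup $D$ of $S$ is nondiscrete, because for $1\ne d\in D$ the elements $s^nds^{-n}\neq1$ tend to $1$.

**Step 2.** *This step follows the center of $S$ down the tree until it moves a neighbor of a vertex where the Sylow property still holds.*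

**Lemma 3.1.** Let $p$ divide $|U|$. There are a vertex $w$, a Sylow pro-$p$ subgroup $S_w$ of $U_{\infty,w}$, and an element $z\in Z(S_w)$ acting nontrivially on $E(w)$. Moreover $p\mid q_w$.

*Proof.* By (3.2) there is $1\ne z\in Z(S)$. Choose $n\ge0$ with $z\in W_{n\tau}$, and put $x_0=w_{n\tau}$ and $\tilde S=S\cap W_{n\tau}$. For vertices $x$ with $x_0\in[x,\infty)$ we have $U_{\infty,x}\le U_{\infty,x_0}=W_{n\tau}$. Call such an $x$ nice if the stabilizer $\tilde S_x$ is Sylow in $U_{\infty,x}$. By (3.1), $x_0$ is nice.

Let $x$ be nice. The $\tilde S_x$-orbits on the $q_x$ neighbors of $x$ not towards $\infty$ have $p$-power sizes with sum $q_x$. If all sizes exceeded $(q_x)_p$, they would all be divisible by $p(q_x)_p$, and so would $q_x$. So some such neighbor $y$ has an orbit of size at most $(q_x)_p$. Let $Y\supseteq\tilde S_y$ be Sylow in $U_{\infty,y}$. We compute the $p$-part of $|U_{\infty,x}:\tilde S_y|$ along two chains, through $\tilde S_x$ and through $U_{\infty,y}\ge Y$. As $x$ is nice and $|U_{\infty,x}:U_{\infty,y}|=q_x$,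
$$|\tilde S_x:\tilde S_y|=(q_x)_p\,|Y:\tilde S_y|.$$
The left side is the size of the orbit of $y$, at most $(q_x)_p$. So $Y=\tilde S_y$, $y$ is nice, and its orbit has size exactly $(q_x)_p$.

This yields a path $x_0,x_1,\dots$ of nice vertices, moving away from $\infty$ and converging to an end different from $\infty$. By Lemma 2.1(d), $z$ does not fix all $x_i$; it fixes $x_0$. Let $w=x_i$ be the last one fixed, $y=x_{i+1}$, and $S_w=\tilde S_w\ni z$. Then $z\in Z(S_w)$, $zy\ne y$, and the $S_w$-orbit of $y$ has size $(q_w)_p$ and contains $y\ne zy$; so $p\mid q_w$. $\square$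

## 4. Every prime dividing $|U|$ occurs in the torsion part

This section is the Lie argument of Section 1, applied to one prime at a time.

**Proposition 4.1.** If $p$ divides $|U|$, then $\mathrm{tor}(U)$ contains an element of order $p$.

*Proof.* Suppose not.

**Step 1.** *We show that the Sylow pro-$p$ subgroups of root groups are then normal and of Lie type.* Compact subgroups of $D_r$ are pro-$r$, because conjugation by a power of $t$ moves them into a small open pro-$r$ subgroup (Lemma 1.3). Every element of $U$ lies in some compact $W_j$. Hence $x^{r^n}\to1$ for $x\in D_r$. If $x\in D_r$, $r\ne p$ and $x^{p^n}\to1$, then $x=1$, because $x^{p^n}$ generates the same closed subgroup as $x$, which is pro-$r$. So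
$$D_p=\{x\in\mathrm{div}(U):x^{p^n}\to1\}$$
is invariant under all topological automorphisms of $U$. We may therefore define $D_p(\xi)\le U_\xi$ by conjugation, with $gD_p(\xi)g^{-1}=D_p(g\xi)$ for $g\in G$.

A pro-$p$ subgroup of $\mathrm{tor}(U_\xi)$ consists of elements of finite $p$-power order, so it is trivial by assumption. A pro-$p$ subgroup of $D_r(\xi)$, $r\ne p$, is also pro-$r$, hence trivial. Projecting to the factors of $U_\xi$, we see that every pro-$p$ subgroup of $U_\xi$ lies in $D_p(\xi)$. So every compact open subgroup $C\le U_\xi$ has the unique, hence normal, Sylow pro-$p$ subgroup $C\cap D_p(\xi)$. As $p$ divides $|U|$, $D_p(\xi)\ne1$; being contracted by an automorphism, $D_p(\xi)$ is nondiscrete.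

**Step 2.** *We assemble the two $p$-parts into one pro-$p$ group.* Let $(x,y)$ be good, $Q=AB$ as in (2.2), $A_p=A\cap D_p(0)$ and $B_p=B\cap D_p(\infty)$. We claim that $\Pi:=A_pB_p$ is a pro-$p$ group. It is compact, so by (P3) it suffices that in every finite quotient $\bar Q$ of $Q$ the set $\bar A_p\bar B_p$ is a Sylow $p$-subgroup. Here $\bar A_p,\bar B_p$ are the normal Sylow $p$-subgroups of $\bar A,\bar B$. Let $S'\supseteq\bar A_p$ be Sylow in $\bar Q$, and let $\bar B_p\le gS'g^{-1}$. As $\bar Q=\bar B\bar A$ (take inverses in $\bar A\bar B$), write $g=ba$ with $b\in\bar B$, $a\in\bar A$. Then $\bar B_p=b^{-1}\bar B_pb\le aS'a^{-1}$ and $\bar A_p=a\bar A_pa^{-1}\le aS'a^{-1}$. Since $\bar A_p\cap\bar B_p$ is a $p$-subgroup of $\bar A\cap\bar B$,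
$$|\bar Q|_p=\frac{|\bar A|_p|\bar B|_p}{|\bar A\cap\bar B|_p}\le\frac{|\bar A_p||\bar B_p|}{|\bar A_p\cap\bar B_p|}=|\bar A_p\bar B_p|.$$
So the subset $\bar A_p\bar B_p$ of the Sylow subgroup $aS'a^{-1}$ is all of it.

**Step 3.** *We pass to Lie algebras.* $A_p$ and $B_p$ are pro-$p$ and $p$-adic analytic, hence products of finitely many procyclic groups. Then so is $\Pi$, and $\Pi$ is $p$-adic analytic by [DDMS]. Let $\mathfrak s,\mathfrak a,\mathfrak b$ be the Lie algebras of $\Pi,A_p,B_p$. By Lemma 1.8, $\mathfrak s=\mathfrak a\oplus\mathfrak b$.

**Step 4.** *We make $t$ act on $\mathfrak s$, although $t$ does not normalize $\Pi$.* Let $(x',y')$ be a pair further out than both $(x,y)$ and $(tx,ty)$, with groups $A'_p$, $B'_p$, $\Pi'=A'_pB'_p$. Then $A'_p\le A_p\cap tA_pt^{-1}$ with finite index in both $A_p$ and $tA_pt^{-1}$, all being compact open in $D_p(0)$; similarly for $B'_p$. So $\Pi'\le\Pi\cap t\Pi t^{-1}$. Writing $A_p$ as a finite union of cosets $aA'_p$ and $B_p$ as a finite union of cosets $B'_pb$, we see that $\Pi$ is a finite union of sets $a\Pi'b$; hence the closed subgroup $\Pi'$ has positive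 Haar measure in $\Pi$ and is open in $\Pi$. In the same way it is open in $t\Pi t^{-1}$. So $\Pi$, $\Pi'$ and $t\Pi t^{-1}$ have the same Lie algebra, and conjugation by $t$ induces an automorphism $\theta$ of $\mathfrak s$, which preserves $\mathfrak a$ and $\mathfrak b$.

**Step 5.** *We find a central element and contradict Lemma 2.2.* As $B_p$ is open in $D_p(\infty)$, $\mathfrak b$ is the Lie algebra of $D_p(\infty)$, and by Lemmas 1.3 and 1.7 the eigenvalues of $\theta$ on $\mathfrak b$ satisfy $|\lambda|<1$. Similarly $t^{-1}$ contracts $D_p(0)$, so $|\lambda|>1$ on $\mathfrak a$. By Lemma 1.6 $\mathfrak s$ is nilpotent. It is nonzero, so it has a nonzero central element $X$. For $k$ large $c=\exp(p^kX)\ne1$ lies in $\Pi\subseteq Q$ and centralizes an open subgroup $\exp\Lambda$ of $\Pi$. As $A_p,B_p$ are nondiscrete, this subgroup contains nontrivial elements of $A$ and of $B$, contradicting Lemma 2.2. $\square$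

## 5. Trees fixed by elements of $H_c$, and why $H_c=1$

Suppose $H_c\ne1$, and let $h\in H_c$ have prime order $r$. We use two theorems on finite groups: a finite group with a fixed-point-free automorphism of prime order $r$ is nilpotent (Thompson), of class bounded in terms of $r$ (Higman).

**Lemma 5.1.** $C_{U_\infty}(h)=1=C_{U_0}(h)$.

*Proof.* Let $\Delta$ be the closed set of ends fixed by $h$. For $u\in U_\infty$ we have $u0\in\Delta$ iff $huh^{-1}0=u0$ iff $huh^{-1}=u$. So $\Delta\setminus\{\infty\}=C_{U_\infty}(h)0$, and similarly $\Delta\setminus\{0\}=C_{U_0}(h)\infty$. Hence both centralizers are trivial if $\Delta=\{0,\infty\}$. Suppose $\Delta\supsetneq\{0,\infty\}$. We construct a counterexample with smaller $|H_c|$ on the tree spanned by $\Delta$.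

**Step 1.** *Root groups on $\Delta$.* For $\xi\in\Delta$ put $V_\xi=C_{U_\xi}(h)$; it preserves $\Delta$. If $\eta,\eta'\in\Delta\setminus\{\xi\}$ and $u\in U_\xi$ maps $\eta$ to $\eta'$, then $huh^{-1}\in U_\xi$ does so too, hence $u\in V_\xi$. Thus $V_\xi$ is sharply transitive on $\Delta\setminus\{\xi\}$. A positive power of $t$ centralizes the finite group $H_c$, hence normalizes and contracts $V_\infty\ne1$; so $V_\infty$ contains nontrivial elements tending to $1$, and $V_\infty$ and $\Delta$ are infinite.

**Step 2.** *The tree.* Let $T_\Delta$ be the union of the lines joining points of $\Delta$. It is a locally finite subtree without vertices of valency one (it is connected, because lines sharing an end share a ray). Its boundary is $\Delta$: each edge of a ray in $T_\Delta$ lies on a line with both ends in $\Delta$, one of which lies beyond the edge; these ends converge to the end of the ray, and $\Delta$ is closed.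

**Step 3.** *The group.* The closed group $C=C_G(h)$ preserves $\Delta$ and acts on $T_\Delta$ through a continuous map $\pi:C\to\mathrm{Aut}(T_\Delta)$. For a vertex $v$ of $T_\Delta$ and a closed subgroup $D\le C$, $\pi(D)\cap\mathrm{Aut}(T_\Delta)_v=\pi(D_v)$ is compact. As $\mathrm{Aut}(T_\Delta)_v$ is open, $\pi(D)$ is closed. So $\pi(C)$ and all $\pi(V_\xi)$ are closed. Also $gV_\xi g^{-1}=V_{g\xi}$ for $g\in C$. So $\pi(C)$ is boundary-Moufang on $T_\Delta$ with root groups $\pi(V_\xi)$.

**Step 4.** *Its compact part is smaller.* An element of its Hua subgroup for $0,\infty$ acting trivially on $\ell\subseteq T_\Delta$ is $\pi(g)$ with $g\in C$ fixing $\ell$ pointwise, so $g\in C_{H_c}(h)$. As $\pi(h)=1$, there are at most $|C_{H_c}(h)|/r<|H_c|$ such elements. By 2.2 and Lemma 1.4 we may suppress vertices of valency 2 and pass to the little projective group, and obtain a counterexample with smaller $|H_c|$, a contradiction. $\square$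

**Proposition 5.2.** $H_c=1$.

*Proof.* Let $h$ be as above and $(x,y)$ good. Then $h$ normalizes $A$, $B$ and $Q$. If $q=ab\in Q$ commutes with $h$, uniqueness of the decomposition shows that $a$ and $b$ do; so $C_Q(h)=1$ by Lemma 5.1.

**Case $r\nmid|Q|$.** *We show that $Q$ is nilpotent.* By (P1), applied to $Q\trianglelefteq G_{x,y}$, the $h$-invariant open normal subgroups of $Q$ form a base at $1$. Let $M$ be one, and let $qM$ be an $h$-invariant coset. For each $h$-invariant open normal $M'\le M$ (of $Q$), $h$ acts on $qM/M'$, a set of cardinality prime to $r$, so it has a fixed point there. By compactness $h$ fixes an element of $qM$; this element is $1$. Thus $h$ acts on $Q/M$ without nontrivial fixed points, and if $Q/M\ne1$ its order there is $r$. By Thompson and Higman $Q/M$ is nilpotent of class bounded in terms of $r$. So $Q$ is nilpotent and $Z(Q)\ne1$, contradicting Lemma 2.2.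

**Case $r\mid|Q|$.** *We find a fixed vector in the torsion part of $U$.* Since $|Q|$ divides $|A||B|$, $r$ divides $|U|$. By Proposition 4.1 there is an element of order $r$ in $\Theta=\mathrm{tor}(U_\infty)$. Choose $w\in\ell$ such that this element lies in the compact group $\Theta_w=\Theta\cap U_{\infty,w}$. As $\Theta$ is characteristic and $h$ fixes $w$ and $\infty$, $h$ normalizes $\Theta_w$. Let $Y\ni h$ be a Sylow pro-$r$ subgroup of $\Theta_w\langle h\rangle$. Then $Y_0=Y\cap\Theta_w$ is Sylow in $\Theta_w$, so $Y_0\ne1$. It is an $h$-invariant pro-$r$ torsion group, and nilpotent by Section 3. So $\{y\in Z(Y_0):y^r=1\}$ is a nonzero $\mathbb F_r$-space, on which $(h-1)^r=h^r-1=0$. Hence $h$ fixes a nonzero vector, contradicting Lemma 5.1. $\square$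

From now on, then, pointwise stabilizers of lines are trivial (all lines are conjugate), and Lemma 2.1(e) becomes
$$G_{x,y}=U_{\xi,y}U_{\eta,x}\qquad\text{for } \xi,x,y,\eta \text{ in this order on } (\xi,\eta),\ x\ne y. \tag{5.1}$$
Also
$$G_w\cap G_\infty=U_{\infty,w}, \tag{5.2}$$
because $G_\infty=U\rtimes\langle t\rangle$, $\beta(U)=0$, $\beta(t)\ne0$, and an element fixing $w$ and $\infty$ has $\beta=0$.

## 6. Involutions, and why all $q_v$ are odd

**Lemma 6.1.** Any two involutions $u,u'\in U_{\infty,w}$ acting nontrivially on $E(w)$ are conjugate in $U_{\infty,w}$.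

*Proof.* Choose an end $\xi$ whose direction at $w$ is moved by $u$; then $w\in(\xi,u\xi)$ and $u$ swaps $\xi$ and $u\xi$. Choose $\xi'$ likewise for $u'$. By Lemma 2.1(b) there is $g\in G_w$ with $g\xi=\xi'$ and $gu\xi=u'\xi'$. Then $gug^{-1}$ and $u'$ both fix $w$ and swap $\xi',u'\xi'$, so $u'^{-1}gug^{-1}$ fixes the line $(\xi',u'\xi')$ pointwise and is $1$. So $u'=gug^{-1}$ fixes both $\infty$ and $g\infty$; by Lemma 2.1(d) $g\infty=\infty$, and $g\in U_{\infty,w}$ by (5.2). $\square$

When $U$ is abelian this already excludes involutions: if $u\ne1$ is one, let $w$ be the last vertex of $\ell$ on the way from $\infty$ to $0$ that $u$ fixes, and let $d=t^nut^{-n}$ with $n$ so large that $d\in G_w^{(1)}$. Then $u$ and $ud$ are involutions in $U_{\infty,w}$ acting nontrivially on $E(w)$, they are conjugate in an abelian group, and so $d=1$, a contradiction. In general conjugation is not trivial, but on a suitable infinite elementary abelian 2-group it acts through a pro-odd group, and orbits of 2-power size under such a group are single points.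

**Proposition 6.2.** $U$ has no involution. Consequently all $q_v$ are odd, so $q_v\ge3$; all $U_{\xi,w}$ are pro-odd; and $G_{x,y}$ is pro-odd for $x\ne y$.

*Proof.* Suppose $U$ has an involution. It lies in some $W_{n\tau}$, so $2$ divides $|U|$; take $S$ as in Section 3 for $p=2$. A conjugate of the involution lies in $S$.

**Step 1.** *We find an infinite elementary abelian group of central involutions.* As $S$ is nilpotent, its torsion elements form a nontrivial normal subgroup, which meets $Z(S)$ nontrivially; torsion elements of $S$ have 2-power order. So $\Omega=\{x\in Z(S):x^2=1\}\ne1$. It is closed and $s$-invariant, hence nondiscrete. Fix $1\ne u\in\Omega$, and let $w$ be the last vertex of $\ell$, going from $\infty$ to $0$, fixed by $u$; then $u$ acts nontrivially on $E(w)$. Choose $n\ge0$ with $U_{\infty,w}\le\tilde U:=W_{n\tau}$, and put $\tilde S=S\cap\tilde U$, which is Sylow in $\tilde U$, and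
$$M=\{x\in Z(\tilde S):x^2=1\}\ni u.$$
$M$ is compact, and infinite since it contains $\Omega\cap\tilde U$. The group $N=N_{\tilde U}(\tilde S)$ acts on $M$ by conjugation, and $\tilde S$ acts trivially.

**Step 2.** *We show that $u$ is $N$-conjugate to $ud$ for every $d\in M\cap G_w^{(1)}$.* The element $ud$ is an involution in $U_{\infty,w}$ acting on $E(w)$ as $u$ does, so by Lemma 6.1 $gug^{-1}=ud$ for some $g\in U_{\infty,w}\le\tilde U$. Both $\tilde S$ and $g\tilde Sg^{-1}$ centralize $ud$ (the first because $ud\in Z(\tilde S)$, the second because $u\in Z(\tilde S)$), so they are Sylow 2-subgroups of $C_{\tilde U}(ud)$. Hence $kg\tilde Sg^{-1}k^{-1}=\tilde S$ for some $k\in C_{\tilde U}(ud)$, so $kg\in N$, and $kg$ conjugates $u$ to $ud$.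

**Step 3.** *We count.* By (P1) there is an $N$-invariant open subgroup $M''$ of $M$ contained in $M\cap G_w^{(1)}$. Let $N_1$ be the stabilizer in $N$ of the coset $uM''$. By Step 2, $N_1$ acts transitively on $uM''$, since an element of $N$ mapping $u$ to $ud$ with $d\in M''$ preserves $uM''$. For any $N$-invariant open $M'''\le M''$, $N_1$ acts transitively on $uM''/M'''$, a set of 2-power size, through the pro-odd group $N_1/\tilde S$. So the size is $1$. Hence $M''=1$, and $M$ is finite, a contradiction.

So $U$ has no involution, and by Proposition 4.1 $2$ does not divide $|U|$. The statements on $q_v\ge2$ and $U_{\xi,w}$ follow from Lemma 2.1(c). By (5.1), each finite quotient of $G_{x,y}$ has order dividing a product of two odd numbers. $\square$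

**The local groups.** For a vertex $w$ put $K=G_w$, $X=G_w^{(1)}$ and $K_1=K/X\le\mathrm{Sym}(E(w))$. Then $K_1$ is 2-transitive of even degree $q_w+1\ge4$, and its point stabilizers have odd order, being quotients of groups $G_{w,y}$, $y\in E(w)$. Also $X$ is pro-odd. We use the following theorem.

[2T] (Bender, Math. Z. 104 (1968); also from the list of finite 2-transitive groups.) Let $\Gamma$ be a finite 2-transitive group of even degree $n\ge4$ with point stabilizers of odd order. Then either

- (S) $n=2^k$ and $\Gamma\le A\Gamma L_1(2^k)$, containing the translation group $E$; or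
- (L) $n=q+1$, $q\equiv3\bmod4$ a prime power, $q\ge7$, and $PSL_2(q)\trianglelefteq\Gamma\le P\Gamma L_2(q)$ acting on the projective line.

From the list: in the affine case $\Gamma$ is solvable by Feit–Thompson and Huppert's theorem gives (S); all almost simple 2-transitive groups of even degree other than those in (L) have point stabilizers of even order. The smallest examples are $A_4=AGL_1(4)$ on $4$ points, with stabilizers of order $3$, and $PSL_2(7)$ on $8$ points, with stabilizers of order $21$. We say that $w$ is of type (S) or (L) accordingly.

## 7. The affine type: a counting argument with the central element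

**Proposition 7.1.** If $w$ is as in Lemma 3.1 for the (odd) prime $p$, then $w$ is not of type (S).

The proof compares the Frattini quotient $V$ of a Sylow pro-$p$ subgroup of $X$ with the image $V_\infty$ of the part coming from $U_\infty$. A product decomposition will say that $V_\infty$ and a translate $eV_\infty$ almost fill $V$. This alone is no contradiction, since $V=V_\infty\oplus eV_\infty$ is conceivable. But $z$ acts trivially on $V_\infty$, while it fixes at most a $p$-th of the relevant part of $V$; and two subspaces of relative size $1/p$ cannot almost fill a large space, as $p\ge3$.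

*Proof.* Suppose $K_1\le A\Gamma L_1(2^k)$ with translation group $E\le K_1$, which is normal in $K_1$ and regular on $E(w)$. Then $q_w=2^k-1$, $k\ge2$ and $p\mid2^k-1$. Let $S_w$ and $z$ be as in Lemma 3.1, and let $y_\infty$ be the direction of $\infty$ at $w$. Let $J$ be a two-point stabilizer in $K_1$ and $p^\rho=|J|_p$. The stabilizer of $0$ and $1$ in $A\Gamma L_1(2^k)$ is $\mathrm{Gal}(\mathbb F_{2^k}/\mathbb F_2)$, of order $k$, so $\rho\le v_p(k)$.

**Step 1.** *We choose a Sylow subgroup of $X$ that is compatible with $z$ and $U_\infty$.* Let $\Sigma^+\supseteq S_w$ be a Sylow pro-$p$ subgroup of $G_{w,y_\infty}$, and let $\Sigma=\Sigma^+\cap X$. By (P2) $\Sigma$ is a Sylow pro-$p$ subgroup of $X$, and it is normalized by $z\in\Sigma^+$. Put $B_1=\Sigma\cap U_\infty$. Since $X\cap U_\infty\trianglelefteq U_{\infty,w}$, $S_w\cap X$ is Sylow in $X\cap U_\infty$. As $S_w\cap X\le B_1$ and $B_1$ is a pro-$p$ subgroup of $X\cap U_\infty$, we get $B_1=S_w\cap X$. So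
$$B_1 \text{ is Sylow in } X\cap U_\infty \text{ and commutes with } z. \tag{7.1}$$
Moreover $B_1\ne1$, since $S_w$ is infinite by Lemma 2.1(a),(c) (recall $p\mid q_w$) and $X$ is open.

**Step 2.** *We lift $E$ to a group acting on $\Sigma$, invariantly under $z$.* Let $N=N_K(\Sigma)\ni z$. By the Frattini argument $K=XN$, so $N\to K_1$ is onto. Let $N_E\trianglelefteq N$ be the preimage of $E$ in $N$, and $R=N_E/\Sigma$. Its normal subgroup $R_0=N_X(\Sigma)/\Sigma$ is pro-odd and pro-$p'$, and $R/R_0\cong E$. The pro-$p$ group $\overline{\langle z\rangle}$ acts on $R$ by conjugation. By (P1) the open subgroups $Y\le R_0$ that are invariant under $N$ form a base at $1$ in $R_0$. For such $Y$, $|R/Y|$ is prime to $p$, so the number of Sylow 2-subgroups of $R/Y$, a divisor of $|R/Y|$, is prime to $p$; as $\overline{\langle z\rangle}$ permutes them through a finite $p$-group, the set of $z$-invariant Sylow 2-subgroups $F_Y$ of $R/Y$ is finite and nonempty. For $Y'\le Y$ the image of such a subgroup of $R/Y'$ in $R/Y$ is again one. So there is a compatible family $(F_Y)$. As $|R/Y|$ is $2^k$ times an odd number and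 $|R_0/Y|$ is odd, each $F_Y$ maps isomorphically onto $E$. The limit of the $F_Y$ is a $z$-invariant subgroup $F\le R$ mapping isomorphically and $z$-equivariantly onto $E$.

**Step 3.** *We isolate the part $F_1$ of $F$ on which $z$ has no fixed points, and bound its size from below.* Let $\bar z\ne1$ be the image of $z$ in $K_1$, a $p$-element fixing $y_\infty$. As $E$ is abelian and regular, $C_{K_1}(E)=E$; and $\bar z\notin E$, since $\bar z\neq1$ has a fixed point. So $F_1:=[F,z]\cong[E,\bar z]$ is nontrivial. As $z$ acts on the elementary abelian 2-group $F$ through a finite $p$-group and $p$ is odd, $F=C_F(z)\times F_1$, $C_{F_1}(z)=1$ and $[F_1,z]=F_1$. Hence $z$ fixes no nontrivial character of $F_1$, for a fixed character is trivial on $[F_1,z]$. Let $|F_1|=2^\delta$.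

Identify $E(w)$ with $\mathbb F_{2^k}$ so that $y_\infty=0$ and $\bar z:x\mapsto cx^\sigma$; then $\bar z$ acts on $E$ by $e\mapsto ce^\sigma$. If $\sigma=1$, then $c\ne1$ and $C_E(\bar z)=0$. If $\sigma\ne1$, its order is $p^j$ with $j\ge1$, and quotients of nonzero solutions of $ce^\sigma=e$ lie in $\mathrm{Fix}(\sigma)$, so $\dim_{\mathbb F_2}C_E(\bar z)\le k/p^j\le k/p$. In both cases
$$\delta\ge k\Bigl(1-\frac1p\Bigr). \tag{7.2}$$

**Step 4.** *We introduce the module and show that $F_1$ acts faithfully on it.* Let $V=\Sigma/\Phi(\Sigma)$, a profinite $\mathbb F_p$-space on which the compact group $N/\Sigma$ acts continuously, and let $V_\infty$ be the image of $B_1$ in $V$. By (7.1) $z$ fixes $V_\infty$ pointwise.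

Suppose $1\ne f\in F_1$ acts trivially on $V$. The preimage of $\langle f\rangle$ in $N_E$ is an extension of the pro-$p$ group $\Sigma$ by a group of order 2, so its Sylow 2-subgroups have order $2$; let $\tilde f$ generate one. Then $\tilde f$ acts trivially on $V$, hence on the Frattini quotient of $\Sigma/Y$ for every $\tilde f$-invariant open normal $Y\le\Sigma$. By Burnside's theorem on coprime action it acts trivially on $\Sigma/Y$. So $\tilde f$ centralizes $\Sigma\supseteq B_1\ne1$, and by Lemma 1.5 it fixes $\infty$. As it fixes $w$, it fixes $y_\infty$. But $\tilde f$ induces a nontrivial element of the regular group $E$, a contradiction.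

**Step 5.** *We show that for $1\ne e\in F_1$ the subspace $V_\infty+eV_\infty$ has codimension at most $\rho$ in $V$.* Let $n\in N_E$ be a preimage of $e$. It moves $y_\infty$. Put $0'=n\infty$ and $y'=ny_\infty$, the direction of $0'$ at $w$. The line $(0',\infty)$ passes through $y',w,y_\infty$ in this order, so by (5.1)
$$P:=G_{y',y_\infty}=AB,\qquad A=U_{0',y_\infty},\quad B=U_{\infty,y'}.$$
$P$ fixes $w$ and contains $X$, and $P/X$ is a two-point stabilizer in $K_1$, of order $|J|$. As $X$ fixes $y'$ and $y_\infty$, we have $A\cap X=X\cap U_{0'}$ and $B\cap X=X\cap U_\infty$. As $n$ normalizes $\Sigma$ and $X$, $A_1:=nB_1n^{-1}\le\Sigma$ is Sylow in $A\cap X$; and $B_1$ is Sylow in $B\cap X$.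

Let $M\le X$ be open and normal in $K$, and let bars denote images in $K/M$. Since $M\le X$, $\bar A\cap\bar X=\overline{A\cap X}$, so $|\bar A|_p=|\bar A_1|\,a$ with $a=|AX/X|_p\le|J|_p$. Similarly $|\bar B|_p=|\bar B_1|\,b$ with $b\le|J|_p$. Also $|\bar P|=|\bar A||\bar B|/|\bar A\cap\bar B|$ and $|\bar P|_p=|\bar X|_p|J|_p=|\bar\Sigma||J|_p$. Hence
$$|\bar\Sigma|\,|J|_p=\frac{|\bar A_1||\bar B_1|\,ab}{|\bar A\cap\bar B|_p}\le\frac{|\bar A_1||\bar B_1||J|_p^2}{|\bar A_1\cap\bar B_1|},\qquad\text{so}\qquad|\bar\Sigma|\le|\bar A_1\bar B_1|\,p^\rho. \tag{7.3}$$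
Every finite quotient $V'$ of $V$ by an open subspace is a quotient of $\bar\Sigma=\Sigma/(\Sigma\cap M)$ for some such $M$, by a kernel of order $\kappa$, say. The image of $A_1B_1$ in $V'$ is the image $Y$ of $eV_\infty+V_\infty$. Since the fibers of $\bar\Sigma\to V'$ have $\kappa$ elements,
$$|Y|\,\kappa\ge|\bar A_1\bar B_1|\ge|\bar\Sigma|\,p^{-\rho}=|V'|\,\kappa\,p^{-\rho}.$$
So $Y$ has codimension at most $\rho$ in $V'$, for all $V'$. As $V_\infty+eV_\infty$ is compact, hence closed, the claim follows.

**Step 6.** *We compare dimensions.* As $p$ is odd and $F_1$ is a finite elementary abelian 2-group, $V$ is the direct sum of its eigenspaces $V_\chi$ over the characters $\chi:F_1\to\{\pm1\}$. So $V=C_V(F_1)\oplus W$ with $W=\bigoplus_{\chi\ne1}V_\chi$, and both summands are invariant under $z$ and $F_1$. Projecting Step 5 to $W$, we see that $W^z+eW^z$ has codimension at most $\rho$ in $W$, where $W^z$ is the space of $z$-fixed vectors: the projection commutes with $z$ and $e$, and $z$ fixes $V_\infty$ pointwise.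

Let $W'$ be a finite quotient of $W$ by an open subspace invariant under $F_1$ and $z$; such subspaces form a base, because the group generated by $F_1$ and $z$ has compact closure in $N/\Sigma$. The element $z$ permutes the $W'_\chi$, $\chi\ne1$, and by Step 3 its orbits on nontrivial characters have $p$-power size at least $p$. A $z$-fixed vector is determined by one component for each orbit, so $\dim W'^z\le\frac1p\dim W'$. The image of $W^z$ in $W'$ lies in $W'^z$, so
$$\dim W'\le\frac2p\dim W'+\rho .$$
Hence $W$ is finite and $\dim W\le\frac{p\rho}{p-2}$. By Step 4 $F_1$ is faithful on $W$, so the characters occurring in $W$ have trivial common kernel; they generate the dual of $F_1$, and at least $\delta$ of them occur. Therefore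
$$\delta\le\dim W\le\frac{p\rho}{p-2}. \tag{7.4}$$

**Step 7.** *We contradict the lower bound* (7.2). If $\rho=0$, then $\delta=0$, contradicting $F_1\ne1$. This covers for instance $q_w=3$, where $p=3$, $k=2$ and $K_1=A_4$. Let $\rho\ge1$ and put $\nu=v_p(k)\ge\rho$. The order of $2$ modulo $p$ is at least $2$, divides $k$, and is prime to $p$, as it divides $p-1$. So $k\ge2p^\nu$, and
$$\delta\ge k\Bigl(1-\frac1p\Bigr)\ge2(p-1)p^{\nu-1}\ge4p^{\nu-1}>3p^{\nu-1}\ge3\nu\ge3\rho\ge\frac{p\rho}{p-2},$$
contradicting (7.4). $\square$

## 8. The projective type and quadratic reciprocity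

**Lemma 8.1.** Let $w$ be of type (L), $q_w=p^f$ with $p$ prime. Then there is an odd prime $r\ne p$ dividing $(p^f-1)/2$ and dividing $|U|$.

*Proof.* The purpose is to show that root groups contribute nontrivially to the torus of $PSL_2(p^f)$. Choose ends $\xi,\eta$ with $w\in(\xi,\eta)$; let $y_\xi,y_\eta$ be their directions at $w$, and put $A=U_{\xi,y_\eta}$, $B=U_{\eta,y_\xi}$ and $P=G_{y_\xi,y_\eta}$, so that $P=AB$ by (5.1). With bars denoting images in $K_1$, the two-point stabilizer is $J=\bar P=\bar A\bar B$, of odd order. Let $L=PSL_2(p^f)\trianglelefteq K_1$ and $T_0=J\cap L$, which is cyclic of order $(p^f-1)/2$. As $L$ is 2-transitive, $K_1=LJ$, and $J/T_0\cong K_1/L$ has odd order dividing $|P\Gamma L_2(p^f):PSL_2(p^f)|=2f$; so $|J/T_0|\le f$.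

By Lemma 2.1(b) some $m\in G_w$ swaps $\xi$ and $\eta$. Then $mAm^{-1}=B$, and $m$ normalizes $J$ and $T_0$. So $T_0\cap\bar A$ and $T_0\cap\bar B$ have equal order in the cyclic group $T_0$, and they coincide; call this group $T_A$. Then $|\bar A|=|\bar B|\le|T_A||J/T_0|$ and $T_A\le\bar A\cap\bar B$, so
$$|T_0||J/T_0|=|J|=\frac{|\bar A||\bar B|}{|\bar A\cap\bar B|}\le\frac{|\bar A|^2}{|T_A|}\le|T_A||J/T_0|^2. \tag{8.1}$$
Hence $(p^f-1)/2\le|T_A|f$. Now $(p^f-1)/2>f$: for $f=1$ because $p^f\ge7$, and for $f\ge2$ because $3^f>2f+1$. So $T_A\ne1$. Any prime $r$ dividing $|T_A|$ divides $(p^f-1)/2$, which is odd (as $p^f\equiv3\bmod4$) and prime to $p$; and $r$ divides $|A|$, hence $|U|$. $\square$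

Here is how the end of the proof looks when some vertex of type (L) has $q_w=7$. Then $r=3$ by Lemma 8.1, so $3$ divides $|U|$. Suppose we know that this forces another vertex of type (L) with $q_{w'}=3^g\equiv3\bmod4$, so $g$ is odd, and that $7$ divides $3^g-1$. But $3$ has order $6$ modulo $7$, so $g$ would be even. In general reciprocity plays the role of this computation.

**Proof of Theorem A.** Let $p$ be a prime dividing $|U|$; it is odd by Proposition 6.2. By Lemma 3.1, Proposition 7.1 and [2T] there is a vertex $w$ of type (L) with $p\mid q_w$, so $q_w=p^f$. Let $r$ be as in Lemma 8.1. The same results for $r$, which divides $|U|$ and is odd, give a vertex $w'$ of type (L) with $q_{w'}=r^g$. As $r\neq p$, Lemma 2.1(c) shows that the only values of $q$ are $p^f$ and $r^g$. Lemma 8.1 at $w'$ gives a prime $r'\ne r$ dividing $(r^g-1)/2$ and $|U|$; so $r'$ divides $p^fr^g$, and $r'=p$. Thus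
$$r\mid p^f-1,\qquad p\mid r^g-1. \tag{8.2}$$
Since $p^f\equiv r^g\equiv3\bmod4$, $f$ and $g$ are odd and $p\equiv r\equiv3\bmod4$. By (8.2) $p\equiv p^{f+1}\bmod r$ with $f+1$ even, so $p$ is a nonzero square modulo $r$ and $\left(\frac pr\right)=1$. Likewise $\left(\frac rp\right)=1$. But for distinct primes $p\equiv r\equiv3\bmod4$ quadratic reciprocity gives $\left(\frac pr\right)\left(\frac rp\right)=-1$. This contradiction proves Theorem A. $\blacksquare$

## 9. From root groups to 2-transitive groups

We now prove Theorem B. The counterexample of Section 2 is no longer in force. Let $G$ be closed and 2-transitive on the infinite set $\partial T$. As in 2.2, which used only transitivity on $\partial T$, we may assume that all valencies are $\ge3$. Let $F$ be the pointwise stabilizer of $\ell=(0,\infty)$ in $G$, and suppose that $F$ is finite. We show that $G$ is boundary-Moufang. Then its $H_c$ is contained in $F$, contradicting Theorem A. By 2-transitivity the conclusion holds for all lines.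

**Step 1.** *We find a translation along $\ell$.* By Burger–Mozes (Publ. IHES 92 (2000), Lemma 3.1.1), $G_x$ is transitive on every sphere around $x$, for every vertex $x$. Given two oriented paths of length $2n$ with midpoint $w$, we match their first endpoints by $G_w$, and then their second endpoints by the stabilizer of the common first endpoint; the latter element maps one path to the other, so it fixes the midpoint $w$. So $G_w$ is transitive on these paths and, by compactness, on ordered pairs $(\xi,\eta)$ with $w\in(\xi,\eta)$. Hence for each $w\in\ell$ some $m_w\in G_w$ swaps $0$ and $\infty$. For distinct $w,w'\in\ell$, $m_wm_{w'}$ is a nontrivial translation along $\ell$. So $G_{0,\infty}$ contains an element $t$ translating towards $0$. It normalizes $F$, the kernel of the action of $G_{0,\infty}$ on $\ell$.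

Let $\beta$ be the Busemann homomorphism on $G_\infty$, and define the candidate for the root group as
$$U=\{g\in\ker\beta:\ t^ngt^{-n}\to1\},$$
which is a subgroup.

**Step 2.** *We show $\ker\beta=UF$ and $U\cap F=1$.* Let $g\in\ker\beta$; it fixes a ray $[x,\infty)\subset\ell$ pointwise. For $n\ge0$, $t^ngt^{-n}$ fixes $[t^nx,\infty)\supseteq[x,\infty)$. So these elements lie in a compact set, and all their limit points lie in $F$. Let $O$ be a compact open subgroup normalized by $F$ with $O\cap F=1$, and let $O_1\le O$ be an open subgroup normalized by $F$ with $tO_1t^{-1}\le O$. For $n\ge n_0$ we have $t^ngt^{-n}\in k_nO_1$ with a unique $k_n\in F$. Then $t^{n+1}gt^{-n-1}$ lies in $tk_nt^{-1}\cdot tO_1t^{-1}\subseteq tk_nt^{-1}O$ and in $k_{n+1}O$, so $k_{n+1}=tk_nt^{-1}$ because $O\cap F=1$. So $k_n=t^nkt^{-n}$ for $n\ge n_0$, with a fixed $k\in F$, and smaller $O_1$ give the same $k$. Hence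
$$t^n(gk^{-1})t^{-n}=t^ngt^{-n}k_n^{-1}\in k_nO_1k_n^{-1}=O_1$$
eventually, for all such small $O_1$. As $F\le\ker\beta$, $gk^{-1}\in U$. Since a positive power of $t$ centralizes the finite group $F$, an element of $U\cap F$ is a limit of a sequence tending to $1$ that is constantly equal to it, so it is $1$.

**Step 3.** *We show that $U$ is closed.* Let $C$ be the compact stabilizer of some $x\in\ell$ in $\ker\beta$, and let $C_N=\{g\in C:t^ngt^{-n}\in O\text{ for all }n\ge N\}$; these are closed subgroups increasing with $N$. We claim $U\cap C=\bigcup_NC_N$. If $g\in C_N$, write $g=u'f'$ with $u'\in U$, $f'\in F$; then $t^nf't^{-n}=(t^nu't^{-n})^{-1}(t^ngt^{-n})\in O\cap F=1$ for large $n$, so $g=u'\in U$. The other inclusion is clear. As $F\le C\le UF$, $|C:U\cap C|\le|F|$. So $C$ is a union of countably many cosets of the closed subgroups $C_N$, and by Baire's theorem some $C_N$ is open, hence of finite index in $C$. So the chain stabilizes, and $U\cap C$ is closed. Since $C$ is open in the closed group $\ker\beta$, $U$ is closed.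

**Step 4.** *We show that $U$ is normal in $G_\infty$ and sharply transitive on $\partial T\setminus\{\infty\}$.* Let $h\in G_{0,\infty}$. As $G_{0,\infty}/F$ is a group of translations of $\ell$, hence abelian, $hth^{-1}=tk'$ with $k'\in F$. If $t^a$ ($a\ge1$) centralizes $F$, then $(tk')^a=t^ak''$ with $k''\in F$, and $(tk')^{a|F|}=t^{a|F|}k''^{|F|}=t^{a|F|}$. The condition $t^ngt^{-n}\to1$ does not change when $t$ is replaced by a positive power, since conjugation by each of finitely many powers of $t$ is continuous. The same holds for $tk'$. So $t$ and $hth^{-1}$ define the same subgroup of $\ker\beta$, that is, $hUh^{-1}=U$.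

Let $t_0\in G_{0,\infty}$ have minimal positive translation length. If $g\in G_\infty$ has $\beta(g)\ne0$, then $g$ is hyperbolic with a second fixed end; some $g'\in G_\infty$ maps this end to $0$, and $g'gg'^{-1}\in G_{0,\infty}$. So $\beta(g)\in\beta(G_{0,\infty})=\langle\beta(t_0)\rangle$. Thus
$$G_\infty=\ker\beta\,\langle t_0\rangle=UF\langle t_0\rangle=U\,G_{0,\infty}. \tag{9.1}$$
Hence $U$ is normal in $G_\infty$; and $U0=G_\infty0=\partial T\setminus\{\infty\}$. Finally, elements of $\ker\beta\cap G_{0,\infty}$ fix $\ell$ pointwise, so $U\cap G_{0,\infty}\le U\cap F=1$.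

**Step 5.** *We conclude.* By Step 4, $U_{g\infty}:=gUg^{-1}$ is well defined for $g\in G$, and these closed groups make $G$ boundary-Moufang. This contradicts Theorem A, so $F$ is infinite. An infinite compact second countable group has no isolated points and is therefore uncountable, by Baire's theorem.

For the last assertion let $D=G_{0,\infty}$. By Step 1, which did not use that $F$ is finite except in order to name $F$, the group $D$ contains a nontrivial translation along $\ell$, and $D$ acts on $\ell$ by translations with kernel $F$; so $D/F\cong\mathbb Z$. If $D$ were virtually cyclic, its infinite subgroup $F$ would have finite index in $D$, a contradiction. Since all pairs of distinct ends are conjugate, this proves Theorem B. $\blacksquare$
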